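# Algebraic subspaces of products of Schottky domains: an Ax–Lindemann theorem without arithmeticity

Throughout, $F$ is a finite extension of $\mathbf Q_p$ and $K=\mathbf C_p$. Analytic spaces are Berkovich spaces. The letter $p$ also denotes uniformization maps; the context tells which is meant.

## 1. Squaring on a Tate curve and on a curve of genus 2

**Example 1 (rank one).** Let $q\in F$ with $0<|q|<1$. The group $q^{\mathbf Z}$ acts on $\mathbf G_m=\mathbf P_1\setminus\{0,\infty\}$ by multiplication, and the quotient is a Tate curve $E$, with $p\colon\mathbf G_m\to E$. Take two copies and look at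
$$W=\{z_2=z_1^2\}\subset\mathbf G_m\times\mathbf G_m .$$
Since $p$ is a homomorphism, $(p(z),p(z^2))=(p(z),2p(z))$, so $W$ is mapped onto the graph $V$ of multiplication by $2$ on $E$. Thus $p$ is transcendental, yet the algebraic curve $W$ has algebraic image. Moreover $W$ is as large as possible: $p$ is a local isomorphism, so $p^{-1}(V)$ has dimension $1$, and no larger irreducible subspace fits inside it.

Could we have described $W$ by simpler equations, namely $z_i=c$, or $z_j=gz_i$ with $g$ a Möbius map? No coordinate is constant on $W$, so the first kind is excluded; the second kind would give $z^2=gz$ (or $z=g(z^2)$) for all $z$, which is impossible since squaring is two-to-one. So $W$ is a genuinely quadratic relation between the two uniformizing coordinates.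

**Example 2 (rank two).** Let $F=\mathbf Q_p$ with $p\ge5$, let $\pi=p$, and let $\tau\in\mathbf Z_p$ be transcendental over $\mathbf Q$ with $\tau\not\equiv0,1,-1$ modulo $p$. Such $\tau$ exist because algebraic numbers are countable. Put
$$a(z)=\pi^2z,\qquad \varphi(z)=\frac{1-\tau z}{1-z},\qquad b=\varphi a\varphi^{-1}.$$
So $a$ fixes $0,\infty$ and $b$ fixes $\varphi(0)=1$, $\varphi(\infty)=\tau$. Let $D_0=\{|z|\le|\pi|\}$, $D_\infty=\{|z|\ge|\pi|^{-1}\}$. From
$$\varphi(z)-1=\frac{(1-\tau)z}{1-z},\qquad \varphi(1/v)-\tau=\frac{(1-\tau)v}{v-1},\qquad |1-\tau|=1,$$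
we read off $\varphi(D_0)=D_1:=\{|w-1|\le|\pi|\}$ and $\varphi(D_\infty)=D_\tau:=\{|w-\tau|\le|\pi|\}$. The four balls $D_0,D_\infty,D_1,D_\tau$ have distinct reductions $0,\infty,1,\bar\tau$, so they are disjoint. Write $D(a)=D_0$, $D(a^{-1})=D_\infty$, $D(b)=D_1$, $D(b^{-1})=D_\tau$. If $|z|<|\pi|^{-1}$ then $|\pi^2z|<|\pi|$, and similarly for the other generators: each $s\in\{a^{\pm1},b^{\pm1}\}$ maps the complement of $D(s^{-1})$ into the *open* ball of the same center and radius as $D(s)$.

Now play ping-pong. If $s_1\cdots s_k$ is a nonempty reduced word and $z$ lies outside the four balls, then $s_kz\in D(s_k)$. As $s_{k-1}\ne s_k^{-1}$, the ball $D(s_k)$ is disjoint from $D(s_{k-1}^{-1})$, so $s_{k-1}s_kz\in D(s_{k-1})$, and so on. Hence $s_1\cdots s_kz\in D(s_1)$. Consequences: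

* The group $\Gamma_\tau=\langle a,b\rangle$ is free of rank $2$. It is discrete, because a nontrivial element moves $z=-1$ (which lies outside the closed balls) into one of the balls, so it is not close to $1$.
* Every nontrivial element is hyperbolic. After conjugation its word is cyclically reduced, $s_1\ne s_k^{-1}$, and then it maps the closed ball $D(s_1)$ into the open ball of the same radius. By the maximum principle it is a strict contraction there, so it has a fixed point with multiplier of absolute value $<1$.
* Fixed points of nontrivial elements, hence all limit points, lie in the four balls. Two distinct points outside the balls are never equivalent under $\Gamma_\tau$.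

So $\Gamma_\tau$ is a Schottky group, with a quotient $p\colon\Omega_{\Gamma_\tau}\to X$ onto a curve of genus $2$. Let us repeat Example 1: can $\{(z,z^2)\}$ be mapped into an algebraic curve $V\subset X\times X$? Take $w\in\Omega_{\Gamma_\tau}(K)$. The points $b^mw$ are distinct and tend to $1$. For large $m$, write $b^mw=1+\eta$ with $|\eta|<1$. Since $2$ is a unit, $b^mw$ has a unique square root $z_m$ with $|z_m+1|<1$. The residue disc of $-1$ avoids the four balls, because $-1\not\equiv0,1,\tau$. So $z_m\in\Omega_{\Gamma_\tau}$ and $p$ is injective on that disc. Now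
$$(p(z_m),p(z_m^2))=(p(z_m),p(w))\in V\qquad(m\gg0)$$
are infinitely many points of $V\cap(X\times\{p(w)\})$, so $V\supset X\times\{p(w)\}$. This holds for every $w$, so $\dim V=2$, a contradiction. Squaring is not allowed here.

In rank one a quadratic relation occurs; in this group of rank two that particular relation does not. The question of these notes is whether, in rank $\ge2$, *only* the relations $z_i=c$ and $z_j=gz_i$ can occur, in any number of variables and any dimension.

There is one more feature of Example 2. If some conjugate $h\Gamma_\tau h^{-1}$ had all its elements in $\operatorname{PGL}(2,L)$ for a number field $L$, the fixed points $h0,h\infty,h1,h\tau$ of $hah^{-1}$ and $hbh^{-1}$ would be algebraic over $L$, and so would be their cross-ratio, which is $\tau$ up to the choice of ordering. That contradicts transcendence. So the matrices of $\Gamma_\tau$ cannot be made algebraic, and no argument based on heights of matrices in $\Gamma$ can start here.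

## 2. Schottky uniformization, algebraic subspaces and flat subspaces

**Definition (Schottky groups and Mumford curves).** A Schottky subgroup $\Gamma$ of $\operatorname{PGL}(2,F)$ is a finitely generated discrete subgroup, free of some rank $g$, all of whose nontrivial elements are hyperbolic. Let $\Omega_\Gamma\subset(\mathbf P_1)^{\rm an}_F$ be the complement of its limit set; $\Gamma$ acts freely on it. The Mumford curve $X_\Gamma$ is the smooth projective curve over $F$ of genus $g$ with $X_\Gamma^{\rm an}=\Gamma\backslash\Omega_\Gamma$, and $p_\Gamma\colon\Omega_\Gamma\to X_\Gamma^{\rm an}$ is the quotient map. The group $\Gamma$ is *arithmetic* if $\Gamma\subset\operatorname{PGL}(2,L)$ for some number field $L\subset F$.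

Example 2 gives a non-arithmetic Schottky group of rank $2$.

Let $\Gamma_1,\dots,\Gamma_n$ be Schottky subgroups of $\operatorname{PGL}(2,F)$ of ranks $\ge2$. Put $\Omega=\prod\Omega_{\Gamma_i}$, $X=\prod X_{\Gamma_i}$, and let $p\colon\Omega\to X^{\rm an}$ be the product of the $p_{\Gamma_i}$. For a complete extension $K'$ of $F$, write $\Omega_{K'}$ and $\Omega_{\Gamma_i}(K')$ for the base change and the $K'$-points.

**Definition (irreducible algebraic, flat).** A closed analytic subspace $W$ of $\Omega_{K'}$ is *irreducible algebraic* if there is a $K'$-algebraic subvariety $Y$ of $(\mathbf P_1^n)_{K'}$ such that $W$ is an irreducible component of $\Omega_{K'}\cap Y^{\rm an}$. It is *flat* if it can be defined by equations $z_i=c$ with $c\in\Omega_{\Gamma_i}(K')$, and $z_j=g\cdot z_i$ with $i\ne j$ and $g\in\operatorname{PGL}(2,F)$.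

Two subgroups are commensurable if their intersection has finite index in both. Over $K=\mathbf C_p$ we abbreviate: $\Omega_i,X_i$ are $\Omega_{\Gamma_i,K}$, $X_{\Gamma_i,K}$, and $\Lambda_i$ is the limit set of $\Gamma_i$.

**Definition (special flat).** A special flat $A\subset\Omega_K$ is given by a subset $I\subset\{1,\dots,n\}$, constants $c_i\in\Omega_i(K)$ for $i\notin I$, a partition $I=\bigsqcup_{k=1}^mI_k$ with representatives $r_k\in I_k$, and elements $g_j\in\operatorname{PGL}(2,F)$ for $j\in I_k$, with $g_{r_k}=1$ and $g_j\Gamma_{r_k}g_j^{-1}$ commensurable with $\Gamma_j$: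
$$A=\{z\in\Omega_K:\ z_i=c_i\ (i\notin I),\quad z_j=g_jz_{r_k}\ (j\in I_k,\ 1\le k\le m)\}.$$

A special flat is flat. For example, let $\Gamma'\subset\Gamma_\tau$ be the subgroup of index $2$ of words in which $a$ has even total exponent. In $\Omega_{\Gamma',K}\times\Omega_{\Gamma_\tau,K}$ the subspace $\{z_2=z_1\}$ is special, and its image is the graph of the double covering $X_{\Gamma'}\to X_{\Gamma_\tau}$. In $\Omega_{\Gamma_\tau,K}^2$, the flat $\{z_2=z_1-1\}$ is not special. Indeed commensurable groups have the same limit set (an element and its powers have the same fixed points), while translation by $-1$ sends the limit point $0$ to $-1$, which is not a limit point.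

**Theorem A.** Let $\Gamma_1,\dots,\Gamma_n$ be arbitrary Schottky subgroups of $\operatorname{PGL}(2,F)$ of ranks $\ge2$, let $V\subset X$ be an irreducible algebraic subvariety, and let $W\subset\Omega$ be an irreducible algebraic subvariety, maximal among those contained in $p^{-1}(V^{\rm an})$. Then every irreducible component of $W_{\mathbf C_p}$ is a special flat; in particular it is flat.

The non-archimedean Ax–Lindemann theorem, with the conclusion "flat", is known when every $\Gamma_i$ is arithmetic, and the problem was whether arithmeticity can be removed. It is taken from Antoine Chambert-Loir and François Loeser, "A non-archimedean Ax-Lindemann theorem", arXiv:1511.03259 (2015). Theorem A says that arithmeticity can be removed. The following two theorems are complements, not used for Theorem A. The function $x_i\in K(X_i)$ is a nonconstant rational function fixed in Section 4.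

**Theorem B (Ax–Schanuel).** Let $W$ be an irreducible reduced closed analytic subspace, of dimension $d$, of an open subset of $\Omega_K$. Assume that no $z_i$ is constant on $W$ and that no relation $z_j=gz_i$ ($i\ne j$, $g\in\operatorname{PGL}(2,F)$, $g\Gamma_ig^{-1}$ commensurable with $\Gamma_j$) holds on $W$. Then the Zariski closure of $\{(z,p(z)):z\in W\}$ in $(\mathbf P_1^n)_K\times X_K$ has dimension $\ge d+n$. If moreover the first and second derivatives of $t_i=x_i\circ p_i$ are adjoined, the Zariski closure has dimension $\ge d+3n$. (Equality holds for $W$ open in $\Omega_K$.)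

**Theorem C (classification).** (i) If $A$ is a special flat, then $p(A)$ is an irreducible closed algebraic subvariety of $X_K$ of dimension $\dim A$, and $A$ is maximal among irreducible algebraic subvarieties of $\Omega_K$ contained in $p^{-1}(p(A))$. (ii) If $A\subset\Omega_K$ is defined as above by equations $z_i=c_i$, $z_j=g_jz_{r_k}$ with arbitrary $g_j\in\operatorname{PGL}(2,K)$, and the Zariski closure of $p(A)$ has dimension $\dim A$, then $A$ is a special flat (in particular all $g_j\in\operatorname{PGL}(2,F)$).

For $n=1$ Theorem A is immediate. If $V=X$, then $W=\Omega$. If $V$ is a closed point, $p^{-1}(V^{\rm an})$ is closed and discrete, $W$ is a closed point, and the components of $W_K$ are given by equations $z_1=c$. The value $c$ need not lie in $F$, which is why the statement passes to $\mathbf C_p$.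

We use the following standard facts.

**(F1)** $\Lambda_i\subset\mathbf P^1(F)$ is compact and infinite, and is the closure of the set of fixed points of nontrivial elements of $\Gamma_i$. Each such element has an attracting and a repelling fixed point in $\mathbf P^1(F)$; the latter is attracting for the inverse. The map $p_i\colon\Omega_i\to X_i^{\rm an}$ is a local isomorphism and a topological Galois covering with group $\Gamma_i$; it is surjective on $K$-points, and its formation commutes with base change. The genus of $X_i$ is the rank of $\Gamma_i$, hence $\ge2$.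

**(F2)** The complement in $(\mathbf P_1)_K^{\rm an}$ of a closed set of $K$-points is connected: $(\mathbf P_1)_K^{\rm an}$ is uniquely path connected, and the interior of a path contains no $K$-point. A finite product of such spaces is connected: changing one coordinate at a time, all its $K$-points lie in one component; $K$-points are dense and components are open.

*Identity principle.* A connected smooth space $M$ over $K$ is irreducible, and a Zariski-closed $A\subset M$ that contains a nonempty open subset, or the formal germ of $M$ at a $K$-point, is all of $M$. Proof: let $O$ be the interior of $A$, assumed nonempty, and $z$ a point of its closure. Take a connected affinoid neighborhood $B$ of $z$. The ring $\mathcal O(B)$ is normal without nontrivial idempotents, hence a domain. A function on $B$ in the ideal of $A$ vanishes near some $K$-point of $B\cap O$, hence is $0$, because $\mathcal O(B)$ injects into the completed local ring at that point. So $B\subset A$ and $z\in O$. Thus $O$ is open and closed, and $O=M$. Irreducibility follows: if $M=A\cup A'$ with $A'\neq M$ closed analytic, then $A$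 contains the nonempty open set $M\setminus A'$. For the formal germ, noetherian local rings inject into their completions, so if the ideal of $A$ vanishes in the completion then $A$ contains a neighborhood.

**(F3)** GAGA on projective curves over $K$: meromorphic functions and meromorphic quadratic differentials are rational, finite analytic covers are algebraic, and analytic maps between projective curves are algebraic.

**(F4)** $\Gamma_i$ is Zariski dense in $\mathrm{PGL}_2$. A proper closed subgroup has dimension $\le2$, hence is virtually solvable, and a free group of rank $\ge2$ is not. Therefore $\prod_{j\in J}\Gamma_j$ is Zariski dense in $\mathrm{PGL}_2^J$ for every $J$. (In Example 1 this fails: $q^{\mathbf Z}$ lies in the diagonal torus.)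

**(F5)** If $Y$ is an irreducible algebraic variety of dimension $d$, then $Y^{\rm an}$ and all its nonempty open subsets $O$ are purely $d$-dimensional; all irreducible components of $O$ have dimension $d$. A proper Zariski-closed subset of an irreducible space has smaller dimension. Pure dimensionality is stable under base change from $F$ to $K$: a strictly affinoid algebra $\mathcal A$ over $F$ that is a domain of dimension $d$ is finite and torsion-free over some $F\{T_1,\dots,T_d\}$, hence embeds into a finite free $F\{T\}$-module. As $K\{T\}$ is flat over $F\{T\}$, the ring $\mathcal A_K=\mathcal A\otimes_{F\{T\}}K\{T\}$ embeds into a finite free $K\{T\}$-module. So it is torsion-free over $K\{T\}$, and all its minimal primes have coheight $d$.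

## 3. Limit points, and what they say about Möbius graphs

The argument of Example 2 pushes a point to the limit set along an orbit. For graphs of Möbius maps it gives everything one could want.

**Lemma 1.** Let $g\in\operatorname{PGL}_2(K)$, $i\ne j$, and let $C\subset X_i\times X_j$ be an irreducible closed curve dominating both factors, with $(p_i(z),p_j(gz))\in C$ for $z$ in a nonempty open subset of $D=\Omega_i\cap g^{-1}\Omega_j$. Then this holds on all of $D$; $g\Lambda_i=\Lambda_j$; $g\in\operatorname{PGL}(2,F)$; and $g\Gamma_ig^{-1}$ is commensurable with $\Gamma_j$.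

*Proof.* **Step 1: spread the relation to all of $D$.** $D$ is the complement of the closed set $\Lambda_i\cup g^{-1}\Lambda_j$ of $K$-points, hence connected by (F2). The points of $D$ with $(p_i(z),p_j(gz))\in C$ form a Zariski-closed subset, so the identity principle applies.

**Step 2: show that $g$ matches the limit sets.** Let $\lambda$ be the attracting fixed point of some $\gamma\in\Gamma_i\setminus\{1\}$, and suppose $g\lambda\in\Omega_j$. Choose an open neighborhood $B\subset\Omega_j$ of $g\lambda$ on which $p_j$ is injective, and $w_0\in\Omega_i(K)$. The points $\gamma^mw_0$ are distinct, since the action is free, and tend to $\lambda$. So for $m\gg0$ we have $g\gamma^mw_0\in B$ and $\gamma^mw_0\in D$. Then $(p_i(w_0),p_j(g\gamma^mw_0))$, $m\gg0$, are infinitely many points of $C$ over $p_i(w_0)$. But $C\to X_i$ is finite, being a nonconstant morphism from an irreducible projective curve: a contradiction. So $g\lambda\in\Lambda_j$. Attracting fixed points are dense in $\Lambda_i$ and $\Lambda_j$ is closed, so $g\Lambda_i\subset\Lambda_j$. The hypothesis is symmetric under exchanging $i,j$, replacing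 $g$ by $g^{-1}$ and transposing $C$; hence $g\Lambda_i=\Lambda_j$.

**Step 3: descend $g$ to $F$.** $g$ maps three points of $\Lambda_i\subset\mathbf P^1(F)$ to points of $\mathbf P^1(F)$, so $g\in\operatorname{PGL}(2,F)$.

**Step 4: compare the groups.** By Step 2, $D=\Omega_i$. Put $Q=p_j\circ g\colon\Omega_i\to X_j^{\rm an}$. For $\gamma\in\Gamma_i$ the map $(p_i,Q\circ\gamma)=(p_i\circ\gamma,Q\circ\gamma)$ has values in $C$. Let $\delta$ bound the cardinalities of the fibers of $C\to X_i$. There are at most $\delta$ distinct maps $Q\circ\gamma$. Indeed, given $\delta+1$ distinct ones, their pairwise coincidence loci are finitely many proper Zariski-closed subsets of the irreducible space $\Omega_i$. Outside them there is a $K$-point, where the $\delta+1$ values would be distinct points in one fiber. So $\Gamma'=\{\gamma\in\Gamma_i:Q\circ\gamma=Q\}$, the stabilizer of an element with finite orbit, has finite index in $\Gamma_i$.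

Let $\gamma\in\Gamma'$. For each $z\in\Omega_i(K)$ we have $p_j(g\gamma z)=p_j(gz)$, so there is $\gamma_2\in\Gamma_j$ with $g\gamma z=\gamma_2gz$. As $\Gamma_j$ is countable and $\Omega_i(K)$ is uncountable, one $\gamma_2$ works for three points, and then $g\gamma g^{-1}=\gamma_2\in\Gamma_j$. Hence $g\Gamma_ig^{-1}\cap\Gamma_j$ has finite index in $g\Gamma_ig^{-1}$ and, by symmetry, in $\Gamma_j$. $\square$

One would like to treat an arbitrary algebraic curve $Y\subset\mathbf P_1\times\mathbf P_1$ in the same way. Pushing to limit points can only yield a condition of the type "under the correspondence $Y$, limit points correspond to limit points". Here the approach stops. A Möbius map is determined by three points, but a correspondence of higher degree is not, and the condition does not force degree one. In Example 1 it holds: squaring maps $\{0,\infty\}$ to itself, with full preimage $\{0,\infty\}$, and the quadratic relation really exists. So something else must detect that the group is large, and it must do so starting only from a small piece of $W$, in any dimension.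

The way past this point has three parts.

* The map $p_i$ satisfies a differential equation of order three. We encode the $2$-jet of $p_i$ as a single element $U_i(z)\in\mathrm{PGL}_2$ on which the deck group acts by left multiplication. The pair $(p,U)$ is then a horizontal section of an *algebraic* connection.
* A differential-algebraic argument in the style of Ax, applied to the Zariski closure of the pair along a formal germ of $W$, produces a Lie algebra $\mathfrak h\subset\mathfrak{sl}_2^n$ and a dimension inequality. By itself this is empty if $\mathfrak h=0$, and a germ knows nothing about $\Gamma$.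
* The germ is spread over the connected space $\Omega_J^0$. The deck translates then enter, and Zariski density of $\prod_J\Gamma_j$ forces $\mathfrak h$ to be large. This is where rank $\ge2$ is used.

## 4. The osculating Möbius map of a uniformization

Choose a nonconstant $x_i\in K(X_i)$ and a nonempty affine open $X_i^0\subset X_i$ on which $x_i$ is regular and $dx_i$ has no zero, with $p_i(\infty)\notin X_i^0$ if $\infty\in\Omega_i$. Put $\Omega_i^0=p_i^{-1}(X_i^{0,\rm an})$. Its complement in $\Omega_i$ is the preimage of a finite set of $K$-points under a covering: a closed discrete set of $K$-points. So $\Omega_i^0$ is connected by (F2). Put $t=t_i=x_i\circ p_i$ and $t'=dt/dz$. Since $p_i$ is a local isomorphism, $dx_i$ has no zero and $\infty\notin\Omega_i^0$, the function $t'$ is invertible on $\Omega_i^0$. Define $U_i\colon\Omega_i^0\to\mathrm{PGL}_2$ by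
$$U_i=\begin{pmatrix}2t'+zt''&2zt'^2\\ t''&2t'^2\end{pmatrix}\begin{pmatrix}1&-t\\0&1\end{pmatrix},\qquad\det=4t'^3 .$$
Apply $U_i(z_0)$ to $t(z_0)+h$. The second factor gives $h$, and the first gives
$$\frac{(2t'+z_0t'')h+2z_0t'^2}{t''h+2t'^2}=z_0+\frac{h/t'}{1+(t''/2t'^2)h}=z_0+\frac h{t'}-\frac{t''}{2t'^3}h^2+\cdots$$
with derivatives taken at $z_0$. This is the expansion to order $2$ of $z$ as a function of $t$, since $dz/dt=1/t'$ and $d^2z/dt^2=-t''/t'^3$. A Möbius map is determined by its $2$-jet at a point: if $u,v$ have the same $2$-jet, the fixed point equation of $v^{-1}u$, of degree $\le2$, has a root of multiplicity $\ge3$, so $v^{-1}u=1$. Therefore $U_i(z_0)$ is the *unique* Möbius map $u$ such that $u(t(z))$ agrees with $z$ to order $2$ at $z_0$. For instance, if $t$ were itself a Möbius map, $t=g^{-1}z$, uniqueness would give $U\equiv g$; the variation of $U$ measures how far $t$ is from being Möbius.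

**Lemma 2.** (a) $U_i(z)\cdot t_i(z)=z$. (b) $U_i(\gamma z)=\gamma U_i(z)$ for $\gamma\in\Gamma_i$. (c) $U_i^{-1}dU_i=p_i^*\alpha_i$ with $\alpha_i=A_idx_i$, $A_i\in\mathfrak{sl}_2\otimes\mathcal O(X_i^0)$.

*Proof.* (a) Take $h=0$.

(b) Let $z$ be near $\gamma z_0$. Since $t(z)=t(\gamma^{-1}z)$ and $U_i(z_0)t(\gamma^{-1}z)$ agrees with $\gamma^{-1}z$ to order $2$ at $\gamma^{-1}z=z_0$, the function $\gamma U_i(z_0)t(z)$ agrees with $\gamma\gamma^{-1}z=z$ to order $2$ at $\gamma z_0$. By uniqueness $U_i(\gamma z_0)=\gamma U_i(z_0)$.

(c) For any matrix lift $M$ of $U_i$, $U_i^{-1}dU_i$ is the trace-free part of $M^{-1}dM$, because rescaling $M$ only adds a scalar form. By (b) it is $\Gamma_i$-invariant, as $(\gamma U)^{-1}d(\gamma U)=U^{-1}dU$. Write it as a matrix times $dt=p_i^*dx_i$, which is invariant and nowhere zero. The matrix is invariant, so it equals $A_i\circ p_i$ with $A_i$ analytic on $X_i^{0,\rm an}$. Now $A_i\circ p_i$ is a rational expression in $z,t,t',t'',t'''$, which are meromorphic on all of $\Omega_i$. Hence $A_i$ is meromorphic on $X_i^{\rm an}$, so rational by (F3), and regular on $X_i^0$.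 $\square$

For $J\subset\{1,\dots,n\}$ put $\Omega_J=\prod_J\Omega_j$, $X_J=\prod_JX_j$, $\Gamma_J=\prod_J\Gamma_j$, $p_J=\prod_Jp_j$, $G_J=\mathrm{PGL}_{2,K}^J$, $\mathfrak g_J=\mathfrak{sl}_2(K)^J$, and $X_J^0=\prod_JX_j^0$, $\Omega_J^0=\prod_J\Omega_j^0$ (connected by (F2)), $U_J=(U_j)_{j\in J}$, $P_J=X_J^0\times G_J$, $\alpha=(\alpha_j)$. We drop $J$ when $J=\{1,\dots,n\}$, writing $\Omega_K,\Omega_K^0,X_K$ for the spaces over $K$. On $P_J$ consider the $\mathfrak g_J$-valued $1$-form
$$\theta_J=du\,u^{-1}-\mathrm{Ad}(u)\alpha .$$
It has four properties.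

First, it is flat:
$$d\theta=\theta\wedge\theta=\tfrac12[\theta,\theta].\tag{1}$$
Pull back to $\mathrm{SL}_2^J$, an étale cover in characteristic $0$. Put $\beta=u^{-1}du$, so $d\beta=-\beta\wedge\beta$. Moreover $d\alpha=\alpha\wedge\alpha=0$ componentwise, since each $\alpha_j$ lives on a curve. Then $\theta=u(\beta-\alpha)u^{-1}$, and with $\omega=\beta-\alpha$,
$$d\theta=u(\beta\wedge\omega+d\omega+\omega\wedge\beta)u^{-1}=u(\beta\wedge\beta-\beta\wedge\alpha-\alpha\wedge\beta)u^{-1}=u\,\omega\wedge\omega\,u^{-1}=\theta\wedge\theta .$$

Second, for $\mu(h,(x,u))=(x,hu)$, from $d(hu)(hu)^{-1}=dh\,h^{-1}+\mathrm{Ad}(h)(du\,u^{-1})$,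
$$\mu^*\theta=dh\,h^{-1}+\mathrm{Ad}(h)\theta .\tag{2}$$

Third, $(p_J,U_J)^*\theta_J=\mathrm{Ad}(U_J)(U_J^{-1}dU_J-p_J^*\alpha)=0$ by Lemma 2(c). The map
$$\Psi_J\colon\Omega_J^0\times G_J\to P_J^{\rm an},\quad(z,g)\mapsto(p_J(z),gU_J(z)),\qquad \Psi_J^*\theta_J=dg\,g^{-1},\tag{3}$$
is a local isomorphism (it is the isomorphism $(z,g)\mapsto(z,gU_J(z))$ followed by $p_J\times\mathrm{id}$) and is surjective on $K$-points. The formula for $\Psi_J^*\theta_J$ is the computation of (2) with $h=g$.

Fourth, the uniformizing coordinate can be recovered algebraically: the morphism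
$$S\colon P\to(\mathbf P_1^n)_K,\quad S(x,u)=(u_i\cdot x_i(x))_i,\qquad S(x,hu)=hS(x,u),\quad S(p(z),U(z))=z,\tag{4}$$
the last equality being Lemma 2(a).

## 5. The Lie algebra attached to a formal germ

**Definition (germ data).** Let $R=K[[s_1,\dots,s_d]]$ with $d\ge1$, $L=\operatorname{Frac}R$, $w\in\Omega_K^0(K)$, and $\xi\colon\operatorname{Spf}R\to\Omega_K^0$ a formal germ centered at $w$, with coordinates $\zeta_i=\xi^*z_i\in R$. We assume that the $d\zeta_i$ span $\bigoplus_jL\,ds_j$ and that no $\zeta_i$ lies in $K$.

For instance, $\zeta_1=w_1+s$, $\zeta_2=(w_1+s)^2$ is the germ of $\{z_2=z_1^2\}$ at $(w_1,w_1^2)$. A germ has a Zariski closure in any variety to which it maps: the closure of the image of $\operatorname{Spec}R$. For this germ in $\mathbf P_1^2$ it is the closure of the parabola. For $s\mapsto(s,e^s)$ in the plane it is the whole plane, because $e^s$ is transcendental over $K(s)$: differentiating a minimal equation $y^m+c_{m-1}y^{m-1}+\dots+c_0=0$ and subtracting $m$ times it gives $c_0'=mc_0$ with $c_0\neq0$ rational, which is impossible since $c_0'/c_0$ vanishes at infinity.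

Given germ data, regular functions on the affine variety $P$ pull back under $(p,U)$ to analytic functions near $w$, hence to $R$. So $(p,U)\circ\xi$ gives $\Phi\colon\operatorname{Spec}R\to P$. Let $T\subset P$ be the Zariski closure of its image (integral, as $R$ is a domain), $E=K(T)\subset L$, and $Z\subset X^0$ the Zariski closure of the image of $T$. By (3), $\Phi^*\theta=0$. By (4), $S\circ\Phi=\xi$; in particular $\zeta_i\in E$.

**Lemma 3.** There is a Lie subalgebra $\mathfrak h\subset\mathfrak g$ with $\theta|_T\in\mathfrak h\otimes\Omega^1_{E/K}$ and $\dim T\ge d+\dim\mathfrak h$.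

*Proof.* **Step 1: get the dimension inequality.** Let $\theta_a$ be the components of $\theta|_T$ in a basis $(e_a)$ of $\mathfrak g$, $N\subset\Omega_{E/K}$ their $E$-span, $k=\dim_EN$, and $\mathcal F=N^\perp\subset\operatorname{Der}_K(E)$. The natural map
$$\tau\colon L\otimes_E\Omega_{E/K}\to\bigoplus_jL\,ds_j,\qquad df\mapsto\sum_j\partial_jf\,ds_j,$$
kills $N$ because $\Phi^*\theta=0$, and is surjective because $\zeta_i\in E$ and the $d\zeta_i$ span. Since $\dim_E\Omega_{E/K}=\dim T$, we get $\dim T-k\ge d$.

**Step 2: show that only constants are killed by $\mathcal F$.** Let $f\in E$ with $Df=0$ for all $D\in\mathcal F$. By duality $df\in N$, so $\tau(df)=0$, i.e. all $\partial_jf=0$ in $L$. Write $f=a/b$ with $a,b\in R$ coprime ($R$ is factorial). Then $b\,\partial_ja=a\,\partial_jb$, so $a\mid\partial_ja$ and $b\mid\partial_jb$ for all $j$. But a nonzero nonunit of $R$ has leading form of some degree $e\ge1$, and in characteristic $0$ some $\partial_j$ lowers the order to exactly $e-1$; such an element cannot divide all its derivatives. So $b$ is a unit, and $a$ is zero or a unit. Hence $f\in R$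 has zero derivatives and $f\in K$.

**Step 3: show that the linear relations among the $\theta_a$ have constant coefficients.** Choose a set $B$ of $k$ indices with $(\theta_a)_{a\in B}$ a basis of $N$, and write $\theta_b=\sum_{a\in B}m_{ba}\theta_a$ for all $b$. For $D\in\mathcal F$, Cartan's formula gives $L_D\theta_a=i_Dd\theta_a+d(i_D\theta_a)=0$: by (1), $d\theta_a$ is a combination of products $\theta_b\wedge\theta_c$, and $i_D$ kills every $\theta_b$. Applying $L_D$ to the relations gives $\sum_{a\in B}D(m_{ba})\theta_a=0$, so $D(m_{ba})=0$ for all $D\in\mathcal F$, and $m_{ba}\in K$ by Step 2. Thus $\theta|_T=\sum_{a\in B}\theta_ah_a$ with $h_a=\sum_bm_{ba}e_b\in\mathfrak g$. Since $m_{aa'}=\delta_{aa'}$ for $a,a'\in B$, the $h_a$ are linearly independent. Let $\mathfrak h$ be their span, of dimension $k$.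

**Step 4: show that $\mathfrak h$ is closed under brackets.** By (1),
$$\sum_{a\in B}d\theta_a\,h_a=\sum_{a<b\text{ in }B}\theta_a\wedge\theta_b\,[h_a,h_b].$$
Apply a linear form vanishing on $\mathfrak h$. The left side becomes $0$, and the $\theta_a\wedge\theta_b$ are $E$-linearly independent, so the form vanishes on each $[h_a,h_b]$. Hence $[h_a,h_b]\in\mathfrak h$. $\square$

Let $H\subset G$ be the smallest closed subgroup with $\operatorname{Lie}H\supset\mathfrak h$. It exists in characteristic $0$, since Lie algebras of intersections are intersections of Lie algebras, and it is connected. Put $\bar{\mathfrak h}=\operatorname{Lie}H$. It can be larger than $\mathfrak h$: if $\mathfrak h$ is the line spanned by $(e,\lambda e)$ in $\mathfrak{sl}_2^2$ with $e$ diagonal and $\lambda\notin\mathbf Q$, then $H$ is a two-dimensional torus. But the commutators do not grow.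

**Lemma 4.**
$$[\bar{\mathfrak h},\bar{\mathfrak h}]=[\mathfrak h,\mathfrak h].\tag{5}$$

*Proof.* For subspaces $M\subset N$ of $\mathfrak g$ put $G_{M,N}=\{g:(\mathrm{Ad}\,g-1)N\subset M\}$. Each such $g$ preserves $N$ and $M$. By
$$(\mathrm{Ad}\,gg'-1)x=\mathrm{Ad}\,g(\mathrm{Ad}\,g'x-x)+(\mathrm{Ad}\,gx-x),\qquad(\mathrm{Ad}\,g^{-1}-1)x=-\mathrm{Ad}\,g^{-1}(\mathrm{Ad}\,gx-x),$$
$G_{M,N}$ is a closed subgroup. Its Lie algebra is $\{Y:[Y,N]\subset M\}$. With $M=[\mathfrak h,\mathfrak h]$ and $N=\mathfrak h$, this Lie algebra contains $\mathfrak h$, hence $\bar{\mathfrak h}$, so $[\bar{\mathfrak h},\mathfrak h]\subset[\mathfrak h,\mathfrak h]$. Therefore with $M=[\mathfrak h,\mathfrak h]$ and $N=\bar{\mathfrak h}$ it again contains $\mathfrak h$, hence $\bar{\mathfrak h}$, so $[\bar{\mathfrak h},\bar{\mathfrak h}]\subset[\mathfrak h,\mathfrak h]$. The other inclusion is clear. $\square$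

## 6. Deck transformations and the shape of $H$

For $J\subset\{1,\dots,n\}$ let $H_J=\mathrm{pr}_J(H)$ (closed, connected), $\mathfrak h_J=\operatorname{Lie}H_J=\mathrm{pr}_J\bar{\mathfrak h}$, $Z_J$ the closure of $\mathrm{pr}_J(Z)$ in $X_J^0$, and $T_J$ the closure of $\mathrm{pr}_J(HT)$ in $P_J$. Saturating $T$ by $H$ gives it a simple local form in the coordinates $(z,g)$ of (3).

**Lemma 5.** $T_J$ is irreducible, left $H_J$-stable, contained in $Z_J\times G_J$, dominates $Z_J$, and $\dim T_J=\dim Z_J+\dim H_J$. At a smooth $K$-point $(p_J(z),gU_J(z))$ of $T_J$, the germ of $\Psi_J^{-1}(T_J^{\rm an})$ at $(z,g)$ is smooth and contained in $p_J^{-1}(Z_J^{\rm an})\times H_Jg$.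

*Proof.* **Step 1: the formal properties.** $T_J$ is the closure of the image of the irreducible variety $H\times T$. This image is $H_J$-stable and has the same image in $X_J^0$ as $T$. This gives the first four assertions.

**Step 2: show that $\theta_J$ takes values in $\mathfrak h_J$ on $T_J$.** By (2), the pullback of $\theta$ to $H\times T$ is $dh\,h^{-1}+\mathrm{Ad}(h)\theta|_T$. By Lemma 3 it has values in $\bar{\mathfrak h}$ (generically), since $\mathrm{Ad}(h)$ preserves $\bar{\mathfrak h}$. So the pullback of $\theta_J$ has values in $\mathfrak h_J$. As $H\times T\to T_J$ is dominant and the characteristic is $0$, pullback is injective on differentials of function fields. So $\theta_J|_{T_J}$ has values in $\mathfrak h_J$ generically, hence on the whole smooth locus, where $\Omega^1$ is locally free.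

**Step 3: integrate.** At a smooth $K$-point the germ $\mathcal T$ of $\Psi_J^{-1}(T_J^{\rm an})$ is smooth, since $\Psi_J$ is a local isomorphism, and by (3) $dg\,g^{-1}$ has values in $\mathfrak h_J$ on $\mathcal T$. A tangent vector $Yg$ at $g$ with $Y\in\mathfrak h_J$ is tangent to the coset $H_Jg$, so $\mathcal T\to H_J\backslash G_J$ has zero differential and is constant. This is the claimed inclusion, and it gives $\dim T_J\le\dim Z_J+\dim H_J$.

**Step 4: the reverse inequality.** $T_J$ dominates $Z_J$ and its nonempty fibers are unions of cosets of $H_J$. $\square$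

The next lemma is the heart of the matter: it turns Zariski density of the deck group into a statement about the germ.

**Lemma 6.** If $Z_J=X_J^0$, then $H_J=G_J$.

*Proof.* **Step 1: find a whole section inside $T_J$.** Take a smooth $K$-point of $T_J$ and write it $(p_J(z),gU_J(z))$, which is possible since $\Psi_J$ is surjective on $K$-points. By Lemma 5 the germ of $\Psi_J^{-1}(T_J^{\rm an})$ at $(z,g)$ is contained in that of $\Omega_J^0\times H_Jg$. Both are smooth of dimension $\dim X_J^0+\dim H_J$, so they are equal. Hence $(p_J(z'),gU_J(z'))\in T_J$ for $z'$ near $z$, and by the identity principle on the connected space $\Omega_J^0$ for all $z'\in\Omega_J^0$.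

**Step 2: bring in the deck group.** By Step 1 the set
$$\Xi=\{c\in G_J(K):(p_J(z'),cU_J(z'))\in T_J\ \text{for all }z'\in\Omega_J^0(K)\}$$
contains $g$. It is Zariski closed, as an intersection of closed sets. If $c\in\Xi$ and $\gamma\in\Gamma_J$, then by Lemma 2(b)
$$(p_J(z'),c\gamma U_J(z'))=(p_J(\gamma z'),cU_J(\gamma z'))\in T_J,$$
so $c\gamma\in\Xi$. Hence the closed set $\{h\in G_J:gh\in\Xi\}$ contains $\Gamma_J$, so it is $G_J$ by (F4), and $\Xi=G_J$.

**Step 3: count dimensions.** Every $K$-point of $P_J$ has the form $(p_J(z),cU_J(z))$, so $T_J=P_J$. By Lemma 5, $\dim H_J=\dim P_J-|J|=\dim G_J$, so $H_J=G_J$. $\square$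

In Step 2 a rank-one group would only give that $\Xi$ contains a coset of a torus; this is where the squaring relation of Example 1 escapes.

**Lemma 7.** $\mathfrak h=\bar{\mathfrak h}$, and there are a partition $\{1,\dots,n\}=\bigsqcup_{k=1}^mI_k$, representatives $r_k\in I_k$ and $g_j\in\mathrm{PGL}_2(K)$ ($g_{r_k}=1$) with
$$H=\{h\in G:\ h_j=g_jh_{r_k}g_j^{-1}\ (j\in I_k,\ 1\le k\le m)\}\cong\mathrm{PGL}_2^m .$$
For $j\in I_k\setminus\{r_k\}$, the closure $C_j$ of the image of $Z$ in $X_{r_k}\times X_j$ is an irreducible curve dominating both factors. Hence $\dim Z\le m$.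

*Proof.* **Step 1: show that $\bar{\mathfrak h}$ surjects onto each factor.** The restriction of $x_j$ to the germ is $t_j(\zeta_j)$, with differential $t_j'(\zeta_j)d\zeta_j$. It is nonzero, as $\zeta_j\notin K$ and $t_j'(\zeta_j)$ is a unit. So $Z$ dominates $X_j$, and Lemma 6 with $J=\{j\}$ gives $\mathrm{pr}_j(\bar{\mathfrak h})=\mathfrak{sl}_2$.

**Step 2: deduce that $\mathfrak h$ is algebraic and semisimple.** The radical of $\bar{\mathfrak h}$ maps to a solvable ideal of $\mathfrak{sl}_2$, that is to $0$, in each factor. So it is $0$ and $\bar{\mathfrak h}$ is semisimple. By (5), $\bar{\mathfrak h}=[\bar{\mathfrak h},\bar{\mathfrak h}]=[\mathfrak h,\mathfrak h]\subset\mathfrak h$.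

**Step 3: find the partition.** Write $\bar{\mathfrak h}=\bigoplus_{k=1}^m\mathfrak s_k$ with simple ideals. The kernel of the surjection $\mathrm{pr}_j$ is an ideal, so a sum of some $\mathfrak s_k$. Since $\mathfrak{sl}_2$ is simple, $\mathrm{pr}_j$ kills all $\mathfrak s_k$ but one, $\mathfrak s_{k(j)}$, which it maps isomorphically to $\mathfrak{sl}_2$. Every $k$ occurs as some $k(j)$, because $\bar{\mathfrak h}\subset\mathfrak{sl}_2^n$. Put $I_k=\{j:k(j)=k\}$ and choose $r_k\in I_k$. For $j\in I_k$ the automorphism $\mathrm{pr}_j|_{\mathfrak s_k}\circ(\mathrm{pr}_{r_k}|_{\mathfrak s_k})^{-1}$ of $\mathfrak{sl}_2$ is $\mathrm{Ad}(g_j)$ for some $g_j\in\mathrm{PGL}_2(K)$, with $g_{r_k}=1$. Hence $\bar{\mathfrak h}\subset\{v:v_j=\mathrm{Ad}(g_j)v_{r_k},\ j\in I_k\}$, and both have dimension $3m$, so they are equal. $H$ and the group in the statement are connected with the same Lie algebra, hence equal.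

**Step 4: find the curves $C_j$.** For $J=\{r_k,j\}$ we have $\dim H_J=3<6$, so $Z_J\ne X_J^0$ by Lemma 6. As $Z$ dominates both factors, the irreducible $C_j$ is a curve dominating both. So each $x_j$ is algebraic over $K(x_{r_k})$ on $Z$, the field $K(Z)$ is algebraic over $K(x_{r_1},\dots,x_{r_m})$, and $\dim Z\le m$. $\square$

## 7. Algebraic germs: the dimension count over $\mathbf C_p$

**Proposition 8.** Let $V'\subset X_K$ be Zariski closed, $Y_1\subset(\mathbf P_1^n)_K$ irreducible closed of dimension $d$, and $W_1$ an irreducible component of $\Omega_K\cap Y_1^{\rm an}$ with $W_1\subset p^{-1}(V'^{\rm an})$. Then there is a special flat $A$ with $W_1\subset A\subset p^{-1}(V'^{\rm an})$. The constants $c_i$ of $A$ are exactly the values of the coordinates that are constant on $Y_1$.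

*Proof.* **Step 1: remove constant coordinates.** By (F5), $\dim W_1=d$, so the Zariski closure of $W_1$ in $Y_1$ has dimension $d$; that is, $W_1$ is Zariski dense in $Y_1$. Let $I$ be the set of coordinates not constant on $Y_1$ and $c_i$ the constant values for $i\notin I$; $c_i\in\Omega_i(K)$ as $W_1\subset\Omega_K$. If $I=\varnothing$, take $A=W_1=\{c\}$. Otherwise replace $V'$ by $\{x\in X_I:(x,(p_i(c_i))_{i\notin I})\in V'\}$ and $Y_1,W_1$ by their projections to the coordinates in $I$; a special flat found there becomes one for the original data after adding the equations $z_i=c_i$. So we may assume $I=\{1,\dots,n\}$. Then $d\ge1$.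

**Step 2: choose a germ to which Sections 5 and 6 apply.** $W_1$ minus the other components of $\Omega_K\cap Y_1^{\rm an}$ and minus $\operatorname{Sing}Y_1$ is a nonempty open subset of $Y_1^{\rm reg,an}$. It meets $\Omega_K^0$: the sets $\{z_i=q\}\cap W_1$ with $q\in\Omega_i\setminus\Omega_i^0$ are nowhere dense closed subsets of $W_1$, since no $z_i$ is constant on the Zariski dense $W_1$, and they form a locally finite family. Choose a $K$-point $w$ in this open intersection and let $\xi$ be the formal germ of $Y_1$ at $w$, with $R=\widehat{\mathcal O}_{Y_1,w}\cong K[[s_1,\dots,s_d]]$. The $dz_i$ generate $\Omega^1_{Y_1}$ at $w$ because $Y_1\subset\mathbf P_1^n$ (and $w$ has finite coordinates), so the $d\zeta_i$ span $\bigoplus L\,ds_j$. As $\mathcal O_{Y_1,w}\to R$ is injective, the Zariski closure of $\xi$ is $Y_1$, and no $\zeta_i$ lies in $K$. So these are germ data. Near $w$, $Y_1^{\rm an}=W_1\subset p^{-1}(V'^{\rm an})$, so local equations of $V'$ vanish on the germ, and $Z\subset V'$.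

**Step 3: compare $T$ with its saturation, to bound $\dim\overline{HY_1}$.** Let $T'=\overline{HT}$ (the variety $T_J$ for $J=\{1,\dots,n\}$) and $Y'=\overline{HY_1}\subset(\mathbf P_1^n)_K$. Since $S\circ\Phi=\xi$ and $T$, $Y_1$ are the Zariski closures of $\Phi$ and $\xi$, the map $S|_T\colon T\to Y_1$ is dominant; by equivariance $Y'$ is the closure of $S(T')$. By Lemmas 5 and 7, $\dim T'=\dim Z+3m$. Let $\delta=\dim T'-\dim Y'$. There is a nonempty open $O_0\subset Y'$ over which the fibers of $S|_{T'}$ have dimension $\le\delta$. Put $O=HO_0$, a union of open translates: it is open and $H$-stable, and since $S(x,hu)=hS(x,u)$ and $T'$ is $H$-stable, all fibers over $O$ have dimension $\le\delta$. Since $HY_1$ is dense in $Y'$, $O$ meets $HY_1$; being $H$-stable, it meets $Y_1$. So the fibers of $S|_T\colon T\to Y_1$ over the nonempty open subset $O\cap Y_1$ have dimension $\le\delta$, and $\dim T\le d+\delta$. Now Lemmas 3 and 7 give $\dim T\ge d+\dim\mathfrak h=d+3m$. Combining,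
$$d+3m\le d+\dim Z+3m-\dim Y',\qquad\text{i.e.}\qquad\dim Y'\le\dim Z\le m.\tag{6}$$

**Step 4: read off the Möbius relations.** Let $\mathcal R=\{r_1,\dots,r_m\}$. By Lemma 7, $H\to\mathrm{PGL}_2^{\mathcal R}$ is an isomorphism, so $H$ acts transitively on $(\mathbf P_1)^{\mathcal R}$. Hence the $H$-stable $Y'$ surjects onto $(\mathbf P_1)^{\mathcal R}$ with all fibers isomorphic. By (6), $\dim Y'=\dim Z=m$ and these fibers are finite. Suppose $y_j\ne g_jy_{r_k}$ for some $y\in Y_1(K)$ and $j\in I_k$. The stabilizer of $(y_r)_{r\in\mathcal R}$ in $H$ acts on the $j$-th coordinate through $g_jh_{r_k}g_j^{-1}$, that is, through the full stabilizer of $g_jy_{r_k}$ in $\mathrm{PGL}_2$. Under it the orbit of $y_j$ is infinite (it is the complement of $g_jy_{r_k}$). All these points lie in one fiber of $Y'$, a contradiction. So $z_j=g_jz_{r_k}$ on $Y_1$ for all $j\in I_k$ and all $k$, and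
$$W_1\subset A:=\{z\in\Omega_K:\ z_j=g_jz_{r_k},\ j\in I_k,\ 1\le k\le m\}.$$

**Step 5: show that $A$ is special.** $A\cong\prod_kD_k$ with $D_k=\bigcap_{j\in I_k}g_j^{-1}\Omega_j$, the complement of a closed set of $K$-points. So $A$ is smooth and connected by (F2), hence irreducible. Let $j\in I_k$, $j\ne r=r_k$, and let $f$ be in the ideal of $C_j$ at $(p_r(w_r),p_j(w_j))$. Since $\zeta_j=g_j\zeta_r$, we have $w_j=g_jw_r$, and the series $f(p_r(z),p_j(g_jz))\in K[[z-w_r]]$ vanishes at $z=\zeta_r$, because the image of $Z$ lies in $C_j$. As $\zeta_r-w_r$ is a nonzero element of the maximal ideal of the domain $R$, substitution $K[[z-w_r]]\to R$ is injective: a nonzero series is $(z-w_r)^e$ times a unit. So the series is $0$, and $(p_r(z),p_j(g_jz))\in C_j$ for $z$ near $w_r$. By Lemma 1 this holds on $\Omega_r\cap g_j^{-1}\Omega_j$, $g_j\in\operatorname{PGL}(2,F)$, and $g_j\Gamma_rg_j^{-1}$ is commensurable with $\Gamma_j$. So $A$ is special.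

**Step 6: show that $A\subset p^{-1}(V'^{\rm an})$.** By Step 5,
$$p(A)\subset Z':=\{x\in X_K:(x_{r_k},x_j)\in C_j\ \ \forall k,\ \forall j\in I_k\setminus\{r_k\}\}$$
(here $x_j$ denotes the $j$-th component of the point $x$), which is finite over $X_{\mathcal R}$; thus $\dim Z'\le m$. The Zariski closure of $p(A)$ is irreducible and contained in $Z'$. It contains $Z$: as $W_1\subset A$, its equations vanish on the germ. Since $\dim Z=m$, it equals the closure $\bar Z$ of $Z$ in $X_K$, and $\bar Z\subset V'$. $\square$

## 8. From $\mathbf C_p$ back to $F$: proof of Theorem A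

**Step 1: place a component of $W_K$ in the setting of Proposition 8.** Let $W$ be an irreducible component of $\Omega\cap Y^{\rm an}$, and let $Y_0\subset Y$ be the Zariski closure of $W$ in $(\mathbf P_1^n)_F$; it is irreducible because $W$ is. As $W\subset\Omega\cap Y_0^{\rm an}\subset\Omega\cap Y^{\rm an}$ and $W$ is a maximal irreducible closed subset of the last space, $W$ is an irreducible component of $\Omega\cap Y_0^{\rm an}$. So $W$ is purely of dimension $d=\dim Y_0$, and by (F5) $W_K$ is purely $d$-dimensional.

Let $W_1$ be an irreducible component of $W_K$. It has dimension $d$ and is contained in $\Omega_K\cap Y_{0,K}^{\rm an}$, hence in $\Omega_K\cap Y_1^{\rm an}$ for some irreducible component $Y_1$ of $Y_{0,K}$. The latter space is purely $d$-dimensional, so $W_1$ is one of its irreducible components, and it is Zariski dense in $Y_1$. The variety $Y_1$ is defined over a finite extension $F'\subset K$ of $F$: $Y_1=Y_{1,F'}\otimes_{F'}K$ with $Y_{1,F'}$ geometrically irreducible. The map $Y_1\to Y_0$ is dominant, since $Y_{0,K}\to Y_0$ is flat.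

**Step 2: apply Proposition 8 and find the field of definition of $A$.** With $V'=V_K$ we get a special flat $A$ with $W_1\subset A\subset p^{-1}(V_K^{\rm an})$. Its $g_j$ lie in $\operatorname{PGL}(2,F)$. Its constants lie in $\mathbf P^1(F')$: the image of $Y_{1,F'}$ under a constant coordinate is a closed point of $\mathbf P^1_{F'}$ that becomes a single point over $K$, hence is rational. So $A=\Omega_K\cap\bar A_K^{\rm an}$, where $\bar A\subset(\mathbf P_1^n)_{F'}$ is given by the same equations; $\bar A\cong(\mathbf P_1^m)_{F'}$, and $A$ is irreducible by (F2).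

**Step 3: build a competitor for $W$ over $F$.** Maximality is stated over $F$, so we must descend $A$. Let $B\subset(\mathbf P_1^n)_F$ be the image of $\bar A$ under the finite map $(\mathbf P_1^n)_{F'}\to(\mathbf P_1^n)_F$: closed, irreducible, of dimension $\dim A$. The map $\bar A_K^{\rm an}\to\bar A^{\rm an}\to B^{\rm an}$ is surjective, and $\Omega_K$ is the preimage of $\Omega$ in $(\mathbf P_1^n)_K^{\rm an}$. So $W':=B^{\rm an}\cap\Omega$ is the image of $A$. As $A$ is irreducible and preimages of closed analytic subsets are closed analytic, $W'$ is irreducible. Thus $W'$ is an irreducible algebraic subvariety of $\Omega$. It is contained in $p^{-1}(V^{\rm an})$, because $A\subset p^{-1}(V_K^{\rm an})$ and $p$ commutes with base change.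

**Step 4: use maximality.** Since $W_1\subset A$ is Zariski dense in $Y_1$, $Y_1\subset\bar A_K$, so $Y_{1,F'}\subset\bar A$. The image of $Y_{1,F'}$ in $(\mathbf P_1^n)_F$ is closed and dense in $Y_0$, so $Y_0\subset B$ and $W\subset\Omega\cap Y_0^{\rm an}\subset W'$. By maximality $W=W'$, and $\dim W_1=d=\dim W'=\dim A$. Both $W_1\subset A$ are irreducible closed analytic of the same dimension, so $W_1=A$ is a special flat. $\blacksquare$

## 9. Transcendental germs: proof of Theorem B

For Theorem B the subspace $W$ need not be algebraic, so Step 4 of Proposition 8, which read the relation $z_j=g_jz_{r_k}$ off the finite fibers of $Y'$, is not available. When $I_k$ has two elements, Lemma 7 only relates *groups*. The new task is to turn this into a relation between *coordinates*, and a degree computation on a curve, using genus $\ge2$, does it.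

**Step 1: choose a germ.** As no $z_i$ is constant on $W$, we have $d\ge1$, and as in Proposition 8, Step 2, $W\cap\Omega_K^0$ is a nonempty open subset of $W$. Take a smooth $K$-point $w$ of $W$ in it and the formal germ $\xi$ of $W$ at $w$. The $dz_i$ generate the differentials of $W$ at $w$, so the $d\zeta_i$ span. By irreducibility of $W$, an equation $z_i=c$ or $z_j=gz_i$ that holds on the germ holds on $W$; in particular no $\zeta_i$ lies in $K$. So we have germ data, and Sections 5 and 6 apply.

**Step 2: reduce to the claim that $m=n$ in Lemma 7.** Suppose $m=n$. Then $\mathfrak h=\mathfrak g$ and $\dim T\ge d+3n$ by Lemma 3. The field $E$ is generated by $K(Z)$ and the restrictions of $z_i,t_i',t_i''$ to the germ: $U_i$ is a rational expression in $z_i,t_i,t_i',t_i''$, and conversely, given $t_i$, the value and the first two derivatives of the Möbius map $U_i$ at $t_i$ are $z_i$, $1/t_i'$, $-t_i''/t_i'^3$. This proves the second assertion of Theorem B. The fibers of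
$$T\to\mathbf P_1^n\times X,\qquad(x,u)\mapsto((u_i\cdot x_i(x))_i,x)$$
lie in sets $\{u:u_i\cdot x_i(x)=s_i\ \forall i\}$ of dimension $2n$, and the image lies in the closure of $\{(z,p(z)):z\in W\}$. So that closure has dimension $\ge d+n$. For $W$ open, $d=n$, and $d+n=2n=\dim(\mathbf P_1^n\times X)$, $d+3n=4n=\dim P$, whence equality.

It remains to prove the claim. Suppose it fails: there are $k$ and $j\in I_k$ with $j\ne r=r_k$. Let $J=\{r,j\}$, $g=g_j$, $H_J=\{(h,ghg^{-1})\}$, $C=C_j$, $C^0=Z_J=C\cap X_J^0$. By Lemma 5, $\dim T_J=1+3=4$.

**Step 3: lift the germ to a covering of the normalized curve.** Let $C^\nu$ be the normalization of $C$ and $M=C^{\nu,\rm an}\times_{X_J^{\rm an}}\Omega_J$, a smooth curve and a topological Galois covering of $C^{\nu,\rm an}$ with group $\Gamma_J$. As $R$ is normal and $\operatorname{Spec}R\to C$ is dominant, this map lifts to $C^\nu$. Together with $w_J$ this gives a $K$-point of $M$, and, since $M\to C^{\nu,\rm an}$ and $p_J$ are local isomorphisms, a factorization of $\xi_J$ through the formal germ of $M$ there. Let $M_1$ be the connected component of $M$ containing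 this point, $\Delta_1\subset\Gamma_J$ its stabilizer, and $f=(f_1,f_2)\colon M_1\to\Omega_r\times\Omega_j$ the projection. Then $M_1\to C^{\nu,\rm an}$ is a Galois covering with group $\Delta_1$. The space $M_1^0=f^{-1}(\Omega_J^0)$ is connected: it is the complement of a closed discrete set of $K$-points in a connected smooth curve, each such point has a disc neighborhood whose punctured disc is connected by (F2), so a decomposition of $M_1^0$ into two open sets would extend to $M_1$.

**Step 4: show that a finite-index subgroup of $\Delta_1$ lies in a conjugate of $H_J$.** This repeats Lemma 6 over $M_1$. Let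
$$\Xi=\{c\in G_J(K):(p_J(f(y)),cU_J(f(y)))\in T_J\ \ \forall y\in M_1^0(K)\}.$$
It is Zariski closed, left $H_J$-stable, and right $\Delta_1$-stable, as in Lemma 6, since $f(\delta y)=\delta f(y)$.

It is nonempty. Take a smooth $K$-point $(x,u)$ of $T_J$ with $x$ a smooth point of $C$, a $K$-point $y\in M_1$ over $x$, and $z=f(y)$, $u=c_0U_J(z)$. By Lemma 5 the germ of $\Psi_J^{-1}(T_J^{\rm an})$ at $(z,c_0)$ lies in $p_J^{-1}(C^{\rm an})\times H_Jc_0$, which is smooth there of dimension $4=\dim T_J$. So the germs agree. Hence $(p_J(f(y')),c_0U_J(f(y')))\in T_J$ for $y'$ near $y$, and by the identity principle for all $y'\in M_1^0$. So $c_0\in\Xi$.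

Since $T_J$ is irreducible of dimension $4$ and dominates the curve $C^0$, the fibers of $T_J\to C^0$ have dimension $\le3$, so $\dim\Xi\le3$. Being closed and a union of closed irreducible $3$-dimensional cosets $H_Jc$, $\Xi$ is a *finite* union of such cosets (each is an irreducible component). The group $\Delta_1$ permutes them by right multiplication, so a finite-index subgroup $\Delta\subset\Delta_1$ fixes $H_Jc_0$, i.e. $c_0\Delta c_0^{-1}\subset H_J$. Writing $c_0=(a,b)$ and $g_1=b^{-1}ga$, every $(\gamma_1,\gamma_2)\in\Delta$ satisfies $b\gamma_2b^{-1}=ga\gamma_1a^{-1}g^{-1}$, that is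
$$\gamma_2=g_1\gamma_1g_1^{-1}.$$

**Step 5: show that $f_2=g_1f_1$.** Put $C^\sharp=\Delta\backslash M_1$, a finite étale cover of $C^\nu$, hence by (F3) a connected smooth projective curve, of genus $\kappa$ say. Put $f_0=g_1f_1\colon M_1\to\mathbf P_1^{\rm an}$. For $\delta=(\gamma_1,\gamma_2)\in\Delta$ we have $f_0\circ\delta=g_1\gamma_1f_1=\gamma_2f_0$ and $f_2\circ\delta=\gamma_2f_2$: both maps transform in the same way. Suppose $f_0\ne f_2$. Then
$$q=\frac{df_0\cdot df_2}{(f_0-f_2)^2}$$
is a nonzero meromorphic quadratic differential on $M_1$, as $f_1,f_2$ are nonconstant. It is unchanged when a Möbius map $\varphi$ is applied to $f_0$ and $f_2$ simultaneously, because $(\varphi(s)-\varphi(t))^2=\varphi'(s)\varphi'(t)(s-t)^2$. Hence it is $\Delta$-invariant and descends to $C^\sharp$. To compute its order at a point we may assume, by Möbius invariance, that $f_0,f_2$ are finite there. Since $M_1\to C^\sharp$, $\Omega_r\to X_r$, $\Omega_j\to X_j$ are local isomorphisms, the divisor of $q$ on $C^\sharp$ is $R_1+R_2-2\mathcal I$, where $\mathcal I\ge0$ is the divisor of coincidence of $f_0$ and $f_2$, and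 $R_1,R_2$ are the ramification divisors of $C^\sharp\to X_r$ and $C^\sharp\to X_j$. With $e_1,e_2\ge1$ the degrees of these morphisms and $\kappa_r,\kappa_j\ge2$ the genera of $X_r,X_j$, Riemann–Hurwitz gives
$$2(2\kappa-2)=\deg q=2(2\kappa-2)-e_1(2\kappa_r-2)-e_2(2\kappa_j-2)-2\deg\mathcal I<2(2\kappa-2),$$
a contradiction. So $f_2=g_1f_1$ on $M_1$.

**Step 6: contradict the hypothesis on $W$.** Since $\xi_J$ factors through $f$, $z_j=g_1z_r$ holds on the germ of $W$, hence on $W$. Moreover $(p_r(z),p_j(g_1z))\in C$ for $z=f_1(y)$, $y\in M_1$. As $f_1$ is a local isomorphism where $df_1\ne0$, this holds for $z$ in a nonempty open set. By Lemma 1, $g_1\in\operatorname{PGL}(2,F)$ and $g_1\Gamma_rg_1^{-1}$ is commensurable with $\Gamma_j$. This contradicts the hypothesis of Theorem B. So $m=n$. $\blacksquare$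

## 10. Which flats have algebraic images: proof of Theorem C

**Step 1: for (i), factor $p|_A$ through a product of Mumford curves.** Let $A$ be a special flat. Commensurable groups have the same limit set, so $g_j\Lambda_{r_k}=\Lambda_j$ and $A\cong\prod_k\Omega_{r_k}\times\{(c_i)\}$. The group $\Gamma_k'=\bigcap_{j\in I_k}g_j^{-1}\Gamma_jg_j$ has finite index in each $g_j^{-1}\Gamma_jg_j$, since these are all commensurable with $\Gamma_{r_k}$. It is a Schottky group with domain $\Omega_{r_k}$; let $X_k'$ be its Mumford curve (over $K$). For $\gamma\in\Gamma'_k$ we have $g_j\gamma g_j^{-1}\in\Gamma_j$, so $z\mapsto g_jz$ induces analytic maps $X_k'^{\rm an}\to X_j^{\rm an}$, which by (F3) come from finite algebraic morphisms $X_k'\to X_j$. So $p|_A$ is the surjection $A\to\prod_kX_k'^{\rm an}$ followed by a morphism $\prod_kX_k'\to X_K$. The composite of this morphism with the projection to $X_{\mathcal R}$, $\mathcal R=\{r_1,\dots,r_m\}$, is finite; hence the morphism itself is finite. So $p(A)$ is closed, algebraic, irreducible, of dimension $m=\dim A$.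

**Step 2: for (i), check maximality.** If $W\supset A$ is irreducible algebraic with $W\subset p^{-1}(p(A))$, then $\dim W\le\dim p(A)=\dim A$ because $p$ is a local isomorphism, so $W=A$.

**Step 3: for (ii), produce a relation in one variable.** Let $A$ be as in (ii). Then $A\cong\prod_kD_k$ with $D_k=\bigcap_{j\in I_k}g_j^{-1}\Omega_j$, connected by (F2). The closure of $p(A)$ is irreducible of dimension $m$ and dominates $X_{\mathcal R}$, because $p_{\mathcal R}(\prod_kD_k)$ contains a nonempty open set. Hence for $j\in I_k$, $j\ne r=r_k$, the function $x_j$ satisfies on it a relation $Q(x_j)=0$, with $Q$ a nonzero polynomial in one variable with coefficients in $K[x_{r_1},\dots,x_{r_m}]$. Fix the $z_{r_l}$ ($l\ne k$) at $K$-points of $D_l$ for which the specialization of $Q$ is still nonzero as a polynomial with coefficients in $K[x_{r_k}]$; such points exist since $x_{r_l}\circ p_{r_l}$ takes infinitely many values on $D_l$. Then there is a nonzero polynomial relation between $x_r(p_r(z))$ and $x_j(p_j(g_jz))$ for $z\in D_k$.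

**Step 4: for (ii), apply Lemma 1.** By Step 3, $(p_r(z),p_j(g_jz))$ stays, for $z\in D_k$, in a closed subset of $X_r\times X_j$ of dimension $1$ (the zeros of the polynomial, together with the poles of $x_r$ and $x_j$). As $D_k$ is irreducible and both components are nonconstant, it stays in an irreducible curve dominating both factors. Since $D_k$ is a nonempty open subset of $\Omega_r\cap g_j^{-1}\Omega_j$, Lemma 1 gives $g_j\in\operatorname{PGL}(2,F)$ and commensurability of $g_j\Gamma_rg_j^{-1}$ with $\Gamma_j$. So $A$ is a special flat. $\blacksquare$
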